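\title{Countably closed mutually embeddable inner models and one measurable cardinal}

\begin{abstract}
Two distinct inner models of ZFC are mutually embeddable if each embeds elementarily into the other. We show that the existence of two distinct countably closed mutually embeddable inner models is equiconsistent with the existence of a measurable cardinal. For the lower bound, the tails of the critical sequence of the composite embedding generate a filter $F$ that is a normal measure in $L[F]$. For the upper bound, we iterate finitely many normal measures in cyclic order and intersect the finite iterates; suitable measures are obtained by forcing.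
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in von Neumann--G\"odel--Bernays set theory (NBG). An \emph{inner model} is a transitive class model of ZFC that contains all ordinals. Two transitive models $M\neq N$ of ZFC are \emph{mutually embeddable} if there are elementary embeddings $j\colon M\to N$ and $k\colon N\to M$. An elementary embedding is strictly increasing on the ordinals, so such $M$ and $N$ have the same ordinals. Distinct transitive classes are not isomorphic, so a mutually embeddable pair is a failure of the Cantor--Bernstein property: each model is isomorphic to an elementary submodel of the other, yet the two are not isomorphic.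

For such a pair of inner models, $i=k\circ j$ is an elementary embedding of $M$ into itself that moves an ordinal. What can be extracted from $i$ depends on how much of $i$ the model $M$ sees, and closure properties measure this. A class $M$ is \emph{countably closed} if ${}^{\omega}M\subseteq M$, and \emph{$\kappa$-closed} if ${}^{\kappa}M\subseteq M$. The \emph{critical point} $\operatorname{crit}(j)$ of an embedding $j$ is the least ordinal it moves, and $\kappa$ is \emph{$+2$-strong} if there is an elementary $j\colon V\to M$ with $M$ transitive, $\operatorname{crit}(j)=\kappa$ and $V_{\kappa+2}\subseteq M$. Two results are known.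
\begin{itemize}
\item $0^\sharp$ exists if and only if there are mutually embeddable transitive models $M\neq N$ of ZFC containing all ordinals.
\item If $\kappa$ is $+2$-strong, then there are two distinct $\kappa$-closed mutually embeddable transitive models of ZFC.
\end{itemize}
The first settles the case without closure; the second bounds the case with closure from above. The following question comes from Eskew, Friedman, Hayut and Schlutzenberg \cite{EFHS}.

\begin{quote}
\emph{What is the consistency strength of the statement that there are two distinct countably closed mutually embeddable inner models?}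
\end{quote}

There is a natural guess. A countably closed $M$ contains the sequence $\kappa_0=\operatorname{crit}(i)$, $\kappa_{n+1}=i(\kappa_n)$. The map $i$ shifts this sequence, so it fixes everything that $M$ defines from the tails of the sequence, and an $i$-fixed set contains all the $\kappa_n$ or none. This is how a measure behaves. Conversely, a single normal measure on $\kappa$ already yields a $\kappa$-closed inner model with a nontrivial self-embedding (Section~\ref{sec:model}). The guess is correct.

\begin{theorem}\label{thm:main}
The following theories are equiconsistent.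
\begin{enumerate}
\item[(1)] $\mathrm{ZFC}$ $+$ there is a measurable cardinal.
\item[(2)] $\mathrm{NBG}$ $+$ there are two distinct countably closed mutually embeddable inner models.
\item[(3)] $\mathrm{NBG}$ $+$ there are a measurable $\kappa$ and, for any prescribed $2\le r<\omega$, $r$ pairwise distinct, pairwise mutually embeddable $\kappa$-closed inner models.
\end{enumerate}
\end{theorem}

It follows from three theorems. The first is the lower bound.

\begin{theorem}[NBG]\label{thm:lower}
Let $M\neq N$ be mutually embeddable inner models via $j\colon M\to N$ and $k\colon N\to M$, with $M$ countably closed, and let $i=k\circ j$. Then $i$ has a critical point $\kappa_0>\omega$. Put $\kappa_{n+1}=i(\kappa_n)$ and $\lambda=\sup_n\kappa_n$, and let $F\in M$ be the filter on $\lambda$ generated in $M$ by the tails of $\langle\kappa_n:n<\omega\rangle$. Then $L[F]\models$ ``$F\cap L[F]$ is a normal measure on $\lambda$''.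
\end{theorem}

For a normal measure $U$ let $j_U\colon V\to\operatorname{Ult}(V,U)$ be the ultrapower embedding.

\begin{definition}\label{def:sep}
Normal measures $U,U'$ on $\kappa$ are \emph{separated} if there is $x\in\operatorname{Ult}(V,U)\setminus\operatorname{Ult}(V,U')$ of rank less than $j_U(\kappa)$, or the same holds with $U$ and $U'$ exchanged.
\end{definition}

\begin{theorem}[ZFC]\label{thm:cyclic}
Let $2\le r<\omega$ and let $U^0,\dots,U^{r-1}$ be pairwise separated normal measures on $\kappa$. Then there are $r$ pairwise distinct, pairwise mutually embeddable, $\kappa$-closed inner models.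
\end{theorem}

\begin{theorem}\label{thm:forcing}
Let $\kappa$ be measurable, $2^\kappa=\kappa^+$ and $2\le r<\omega$. There is a poset $P\subseteq V_\kappa$ forcing that $\kappa$ carries pairwise separated normal measures $U^0,\dots,U^{r-1}$.
\end{theorem}

Three further statements come out of the proofs. Mitchell order $o(\kappa)\ge2$ gives a $\kappa$-closed pair with no forcing, which improves the result on $+2$-strong cardinals (Corollary~\ref{cor:mitchell}); a pair can be forced over any measurable cardinal (Corollary~\ref{cor:any}); and the model $M$ of Theorem~\ref{thm:lower} is never $\lambda$-closed (Proposition~\ref{prop:limit}). We do not claim that ZFC plus a measurable cardinal proves outright that a pair exists. What is proved is the equiconsistency, and outright existence from separated measures or from $o(\kappa)\ge2$.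

Section~\ref{sec:background} recalls the standard facts, and Section~\ref{sec:model} shows both halves of the argument for one and two measures. Sections~\ref{sec:lower}, \ref{sec:cyclic} and \ref{sec:forcing} prove Theorems~\ref{thm:lower}, \ref{thm:cyclic} and \ref{thm:forcing}, and Section~\ref{sec:final} combines them.

\section{Inner models, measures and ultrapowers}\label{sec:background}

\subsection*{Classes and elementarity}
Elementarity of a class map between inner models is read as a schema: every formula is preserved. By a theorem of Gaifman, for inner models cofinal $\Delta_0$-elementarity, or $\Sigma_1$-elementarity, implies every instance of the schema. Together with Lemma~\ref{lem:inner}(b), which does the same for ``inner model of ZF'', this lets one express the existence statements in Theorem~\ref{thm:main} by sentences of NBG. In a ZFC theorem such as Theorem~\ref{thm:cyclic}, classes are definable from set parameters. A model of ZFC together with its classes definable from set parameters is a model of NBG without global choice; if it satisfies $V=L[A]$ for a set $A$, its definable well-order gives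 global choice too.

Let $\sigma\colon M\to N$ be an elementary embedding of inner models. Then $\sigma(\alpha)\ge\alpha$ for all ordinals $\alpha$, and $\sigma$ fixes every $\alpha\le\omega$, these ordinals being definable. If $h\in M$ maps an ordinal $\gamma$ onto $x$ and $\sigma$ fixes all ordinals $\le\gamma$, then $\sigma(h)$ has domain $\gamma$ and $\sigma(h)(\xi)=\sigma(h(\xi))$, so
\begin{equation}\label{eq:pointwise}
\sigma(x)=\sigma[x].
\end{equation}
Hence $\kappa=\operatorname{crit}(\sigma)$, if it exists, is a cardinal of $M$: otherwise \eqref{eq:pointwise} gives $\sigma(\kappa)=\sigma[\kappa]=\kappa$.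

\begin{lemma}\label{lem:restrict}
Let $\sigma\colon V\to M$ be elementary, $C=\{x:\varphi(x,a)\}$ and $C'=\{x\in M:M\models\varphi(x,\sigma(a))\}$. Then $\sigma{\upharpoonright}C\colon C\to C'$ is elementary.
\end{lemma}

\begin{proof}
Given $\psi$, let $\psi^*(x,y)$ be $\psi(x)$ with all quantifiers restricted to $\{z:\varphi(z,y)\}$. For $b\in C$ we have $\sigma(b)\in C'$, and $C\models\psi(b)$ iff $V\models\psi^*(b,a)$ iff $M\models\psi^*(\sigma(b),\sigma(a))$ iff $C'\models\psi(\sigma(b))$.
\end{proof}

\subsection*{Inner models}
The G\"odel operations are finitely many operations on sets, such as $\{X,Y\}$, $X\times Y$, $X\setminus Y$ and $\bigcup X$, under which every transitive model of ZF is closed. A class $M$ is \emph{almost universal} if every set $X\subseteq M$ is included in some $Y\in M$.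

\begin{lemma}\label{lem:inner}
\begin{enumerate}
\item[(a)] Transitive models of $\mathrm{ZFC}$ with the same sets of ordinals are equal \cite[Theorem 13.28]{JechST}.
\item[(b)] A transitive class that is almost universal and closed under the G\"odel operations satisfies $\mathrm{ZF}$ \cite[Theorem 13.9]{JechST}.
\item[(c)] (H.~Rubin) In $\mathrm{ZF}$, if $P(\theta)$ is well-orderable for every ordinal $\theta$, then $\mathrm{AC}$ holds \cite[Theorem 9.1]{JechAC}.
\end{enumerate}
\end{lemma}

For a set $A$, the class $L[A]$ is built like $L$, with $L_{\alpha+1}[A]$ the set of definable subsets of $(L_\alpha[A],\in,A\cap L_\alpha[A])$. It is an inner model, $A\cap L[A]\in L[A]$, and it has a canonical well-order $<_{L[A]}$. If $M$ is an inner model and $A\in M$, then $L[A]\subseteq M$, and $L[A]$ and $<_{L[A]}$ are definable in $M$ from $A$.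

\subsection*{Ultrapowers}
A \emph{normal measure} on an uncountable cardinal $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter $U$ on $\kappa$ such that every \emph{regressive} $f\colon\kappa\to\kappa$, that is, $f(\alpha)<\alpha$ for $0<\alpha<\kappa$, is constant on a set in $U$. Every measurable cardinal is inaccessible and carries a normal measure. If $U$ is a normal measure on $\kappa$, then in $L[U]$ the set $U\cap L[U]$ is a normal measure on $\kappa$ and GCH holds (Silver).

Let $\kappa$ be measurable and $D$ a $\kappa$-complete ultrafilter on a set $A$. The ultrapower of $V$ by $D$ is well-founded; $\operatorname{Ult}(V,D)$ denotes its transitive collapse, $j_D$ the embedding, and $a_D=[\mathrm{id}]_D$ the \emph{seed}. All this is definable uniformly in $D$, and \L o\'s's theorem holds, formula by formula, for all $D$ at once. If $M$ is an inner model in which $D\in M$ is such an ultrafilter, $\operatorname{Ult}(M,D)$ is the ultrapower formed inside $M$; it is a definable class of $M$.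

\begin{lemma}\label{lem:ult}
\begin{enumerate}
\item[(a)] $j_D$ fixes every element of $V_\kappa$; every element of $\operatorname{Ult}(V,D)$ is $j_D(f)(a_D)$ for a function $f$ on $A$; and $X\in D$ iff $a_D\in j_D(X)$, for $X\subseteq A$.
\item[(b)] Let $\sigma\colon V\to N$ be elementary, $N$ transitive, $a\in\sigma(A)$. If $D=\{X\subseteq A:a\in\sigma(X)\}$ and every element of $N$ is $\sigma(f)(a)$ for a function $f$ on $A$, then $N=\operatorname{Ult}(V,D)$, $\sigma=j_D$ and $a=a_D$.
\item[(c)] If $\sigma\colon V\to N$ is elementary with critical point $\kappa$, then $\{X\subseteq\kappa:\kappa\in\sigma(X)\}$ is a normal measure on $\kappa$, the measure \emph{derived} from $\sigma$.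
\item[(d)] Let $U$ be a normal measure on $\kappa$ and $M=\operatorname{Ult}(V,U)$. Then $\operatorname{crit}(j_U)=\kappa=a_U$, $M$ is $\kappa$-closed, $V_{\kappa+1}\subseteq M$, and $U\notin M$.
\end{enumerate}
\end{lemma}

\begin{proof}
These are textbook facts; we recall the reasons for those that carry weight below. In (a), $[f]_D=j_D(f)(a_D)$ by \L o\'s's theorem. In (b), $[f]_D\mapsto\sigma(f)(a)$ is an isomorphism of the ultrapower with the transitive class $N$, hence is the collapse. In (d), if $x_\xi=j_U(f_\xi)(\kappa)$ for $\xi<\kappa$ and $\vec g=j_U(\langle f_\xi:\xi<\kappa\rangle)$, then $x_\xi=\vec g(\xi)(\kappa)$, so $\langle x_\xi:\xi<\kappa\rangle\in M$; and $X=j_U(X)\cap V_\kappa\in M$ for $X\subseteq V_\kappa$. If $U\in M$, then $M$ contains ${}^\kappa\kappa$ and $U$, so it contains the linear order ${}^\kappa\kappa/U$ of type $j_U(\kappa)$. Then $j_U(\kappa)$ has size at most $2^\kappa$ in $M$, although it is inaccessible in $M$ and greater than $\kappa$.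
\end{proof}

\section{One measure, then two}\label{sec:model}

This section shows where the objects of the proofs come from. It takes for granted that the iterations below are definable and well-founded, that $\operatorname{crit}(i_{n\omega})=\kappa_n$, and that the intersection models are $\kappa$-closed models of ZFC. Section~\ref{sec:cyclic} proves these facts.

\subsection*{One measure}
Let $U$ be a normal measure on $\kappa$ and $j=j_U$. The map $j$ embeds $V$ into $M_1=\operatorname{Ult}(V,U)$, but nothing embeds $M_1$ back into $V$ (Remark~\ref{rem:V}). So we look for a definable class that $j$ maps into itself. Iterate: $M_0=V$, $M_{n+1}=\operatorname{Ult}(M_n,i_{0n}(U))$, with maps $i_{mn}\colon M_m\to M_n$, direct limit $M_\omega$, and $\kappa_n=i_{0n}(\kappa)$ for $n\le\omega$. The definition of ``the $n$-th iterate by $U$'', read in $M_1$ with parameter $j(U)$, defines $M_{n+1}$. So by Lemma~\ref{lem:restrict}, $j$ shifts the iteration: it embeds $M_n$ into $M_{n+1}$, and $j(\kappa_n)=i_{1,n+1}(\kappa_1)=\kappa_{n+1}$. Two classes do not change when the first term is dropped: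
\[
M_\omega\qquad\text{and}\qquad N=\bigcap_{n<\omega}M_n .
\]
Each is therefore embedded into itself by $j$, with critical sequence $\langle\kappa_n\rangle$.

The direct limit is not countably closed. An ordinal below $\kappa_\omega$ is $i_{n\omega}(\beta)=\beta$ for some $n$ and $\beta<\kappa_n$, so $\kappa_\omega=\sup_n\kappa_n$; but $\kappa_\omega$ is regular in $M_\omega$, so $\langle\kappa_n\rangle\notin M_\omega$. The intersection $N$ is $\kappa$-closed, and this is why it is the class to use.

What trace of $U$ is visible in $N$? Let $X\in P(\kappa_\omega)\cap M_\omega$, say $X=i_{n\omega}(\bar X)$ with $\bar X\subseteq\kappa_n$. For $m\ge n$, since $i_{m+1,\omega}$ fixes $\kappa_m$,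
\[
\kappa_m\in X\iff\kappa_m\in i_{m,m+1}(i_{nm}(\bar X))\iff i_{nm}(\bar X)\in i_{0m}(U)\iff X\in i_{0\omega}(U).
\]
So $i_{0\omega}(U)$ consists of the sets $X\in M_\omega$ that contain a tail of $\langle\kappa_n\rangle$: the measure is recovered from the critical sequence alone. Theorem~\ref{thm:lower} runs this recipe for an arbitrary pair, with $L[F]$ in place of $M_\omega$.

\subsection*{Two measures}
One measure gives one model. To get two, take normal measures $U^0,U^1$ on $\kappa$ and alternate their images, starting once with each:
\[
\begin{array}{ll}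
I^0\colon& V\xrightarrow{\ U^0\ }M^0_1\xrightarrow{\ U^1\ }M^0_2\xrightarrow{\ U^0\ }M^0_3\xrightarrow{\ U^1\ }\cdots\\[4pt]
I^1\colon& V\xrightarrow{\ U^1\ }M^1_1\xrightarrow{\ U^0\ }M^1_2\xrightarrow{\ U^1\ }M^1_3\xrightarrow{\ U^0\ }\cdots
\end{array}
\]
Let $N^e=\bigcap_nM^e_n$. After its first step, $I^0$ is the iteration of $M^0_1$ in the pattern $U^1,U^0,U^1,\dots$, which is $M^0_1$'s version of $I^1$. Hence $j_{U^0}$ embeds $N^1$ into $\bigcap_{n\ge1}M^0_n=N^0$, and symmetrically $j_{U^1}$ embeds $N^0$ into $N^1$. If $U^0=U^1$ the two models coincide, so a hypothesis is needed to keep them apart. All steps of $I^e$ after the first have critical point at least $j_{U^e}(\kappa)$, so $N^e$ agrees with $\operatorname{Ult}(V,U^e)$ below that rank, and Definition~\ref{def:sep} asks for a difference between the two ultrapowers that lies this low. Two real tasks remain: the axiom of choice in $N^e$, and the existence of separated measures.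

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{The critical point.} Suppose $i$ fixes all ordinals. From $\alpha\le j(\alpha)\le k(j(\alpha))=\alpha$ we see that $j$ fixes all ordinals, and then so does $k$. For a set of ordinals $x\in M$, $j(x)$ is a set of ordinals and $\alpha\in x\Leftrightarrow j(\alpha)\in j(x)\Leftrightarrow\alpha\in j(x)$, so $x=j(x)\in N$. Using $k$ in the same way, every set of ordinals of $N$ lies in $M$. Lemma~\ref{lem:inner}(a) gives $M=N$, a contradiction. So $\kappa_0=\operatorname{crit}(i)$ exists, and $\kappa_0>\omega$ because $i$ fixes all ordinals $\le\omega$.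

\emph{The filter is fixed by $i$.} The sequence $\vec\kappa=\langle\kappa_n:n<\omega\rangle$ is a set by recursion and replacement for the class $i$. It is strictly increasing: apply $i$ repeatedly to $\kappa_0<\kappa_1$. By countable closure $\vec\kappa\in M$. We have $i(\vec\kappa)=\langle\kappa_{n+1}:n<\omega\rangle$, hence $i(\lambda)=\sup i(\vec\kappa)=\lambda$. The filter is
\[
F=\{X\in P(\lambda)\cap M:\exists m\,\forall n\ge m\ \ \kappa_n\in X\}\in M .
\]
It is defined in $M$ from $\vec\kappa$ and $\lambda$, so $i(F)$ is defined by the same formula from the shifted sequence and $\lambda$, and $i(F)=F$. Consequently $i$ fixes every set definable in $M$ from $F$ and $\lambda$.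

The filter $F$ is not an ultrafilter on $P(\lambda)\cap M$: it decides neither $\{\kappa_{2n}:n<\omega\}$ nor its complement. The point of passing to $L[F]\subseteq M$ is its well-order: if some set in $L[F]$ is a counterexample to a property of $F$, the least counterexample is definable from $F$ and $\lambda$, hence fixed by $i$. Put $\bar F=F\cap L[F]\in L[F]$. In $L[F]$ it is a proper filter on $\lambda$ containing all final segments $\lambda\setminus\gamma$, $\gamma<\lambda$.

\emph{Ultrafilter.} Suppose some $X\in P(\lambda)\cap L[F]$ has $X\notin F$ and $\lambda\setminus X\notin F$, and let $X$ be the $<_{L[F]}$-least such set. Then $i(X)=X$, so $\kappa_n\in X\Leftrightarrow i(\kappa_n)\in i(X)\Leftrightarrow\kappa_{n+1}\in X$. Thus $X$ contains all $\kappa_n$ or none, so $X\in F$ or $\lambda\setminus X\in F$, a contradiction.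

\emph{Normality.} Suppose some regressive $f\colon\lambda\to\lambda$ in $L[F]$ is not constant on any set in $\bar F$, and let $f$ be the $<_{L[F]}$-least such function. Then $i(f)=f$, so $f(\kappa_{n+1})=i(f(\kappa_n))$. Let $c=f(\kappa_0)<\kappa_0$. Then $i(c)=c$, so $f(\kappa_n)=c$ for all $n$ by induction, and $f^{-1}\{c\}\in\bar F$, a contradiction.

\emph{Completeness.} Let $0<\gamma<\lambda$ and $f\colon\lambda\to\gamma$ in $L[F]$. Changing $f$ to $0$ below $\gamma$ gives a regressive function, constant on some $A\in\bar F$; so $f$ is constant on $A\setminus\gamma\in\bar F$. Since sets in $\bar F$ are infinite, no such $f$ is injective, and $\lambda>\omega$ is an uncountable cardinal of $L[F]$. Let $\langle X_\xi:\xi<\gamma\rangle\in L[F]$ be a sequence of sets in $\bar F$ and suppose $Y=\lambda\setminus\bigcap_\xi X_\xi\in\bar F$. Let $f(\alpha)$ be the least $\xi$ with $\alpha\notin X_\xi$ for $\alpha\in Y$, and $0$ otherwise. If $f$ has constant value $c$ on $A\in\bar F$, then $A\cap Y\cap X_c=\emptyset$, which is impossible in a proper filter. So $\bigcap_\xi X_\xi\in\bar F$. Finally $\bar F$ is nonprincipal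 because it contains the final segments.
\end{proof}

The hypothesis $M\ne N$ was used only to find $\kappa_0$, and countable closure only to get $\vec\kappa\in M$; no closure of $N$ is needed. If closure is dropped, a pair exists already when $0^\sharp$ does, by the first result quoted in the introduction. On the other side, closure cannot reach $\lambda$. We use the theorem of Erd\H os and Hajnal: for every infinite cardinal $\lambda$ there is $f\colon[\lambda]^\omega\to\lambda$ with $f[[A]^\omega]=\lambda$ for all $A\subseteq\lambda$ of size $\lambda$.

\begin{proposition}\label{prop:limit}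
In the situation of Theorem~\ref{thm:lower}, $i[\lambda]\notin M$. Hence ${}^\lambda M\not\subseteq M$.
\end{proposition}

\begin{proof}
The ordinal $\kappa_0$ is a cardinal of $M$, hence so are all $\kappa_n$ and $\lambda$. Also $i[\lambda]\subseteq\lambda$, since $\alpha<\kappa_n$ implies $i(\alpha)<\kappa_{n+1}$. Suppose $i[\lambda]\in M$. Take $f\in M$ as in the Erd\H os--Hajnal theorem applied in $M$. As $i(\lambda)=\lambda$, the function $i(f)$ has the same property in $M$. The set $i[\lambda]$ has order type $\lambda$, so it has size $\lambda$ in $M$, and there is $s\in[i[\lambda]]^\omega\cap M$ with $i(f)(s)=\kappa_0$. Let $t=i^{-1}[s]$, a set of ordinals below $\lambda$ order-isomorphic to $s$. By countable closure an enumeration of $t$ in length $\omega$ lies in $M$, so $t\in[\lambda]^\omega\cap M$ and $i(t)=i[t]=s$ by \eqref{eq:pointwise}. Then $\kappa_0=i(f)(i(t))=i(f(t))$. But $\kappa_0\notin\operatorname{ran}(i)$, since $i(\alpha)=\alpha$ for $\alpha<\kappa_0$ and $i(\alpha)\ge\kappa_1$ for $\alpha\ge\kappa_0$. For the last claim, $i{\upharpoonright}\lambda$ is a $\lambda$-sequence of ordinals whose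 range is not in $M$.
\end{proof}

\begin{remark}\label{rem:V}
Taking $M=V$, which is closed under all sequences, we see that $V$ is not mutually embeddable with any inner model $N\ne V$.
\end{remark}

\section{Intersections of cyclic iterations}\label{sec:cyclic}

Work in ZFC. Fix $1\le r<\omega$ and normal measures $\vec U=\langle U^0,\dots,U^{r-1}\rangle$ on $\kappa$; upper indices are read modulo $r$. Separation is used only in the last step, so everything before it applies to the case $r=1$ of Section~\ref{sec:model}.

\subsection*{The finite iterates}
The iteration $I^e$ uses the measures in the order $U^e,U^{e+1},\dots$. A recursion on $n$ that produces proper classes is not directly a definition in ZFC, and the intersection of the iterates must be a definable class. We therefore present the $n$-th iterate as a single ultrapower of $V$. For $X\subseteq\kappa^{m+n}$ and $s\in\kappa^m$ let $X_s=\{t\in\kappa^n:s^\frown t\in X\}$. Let $E^e_0$ be the unique ultrafilter on $\kappa^0=\{\emptyset\}$, and for $X\subseteq\kappa^{n+1}$ let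
\[
X\in E^e_{n+1}\iff\{\alpha<\kappa:X_{(\alpha)}\in E^{e+1}_n\}\in U^e .
\]
By induction each $E^e_n$ is a $\kappa$-complete ultrafilter on $\kappa^n$, and $E^e_1$ is $U^e$ when $\kappa^1$ is identified with $\kappa$. For $X\subseteq\kappa^{m+n}$,
\begin{equation}\label{eq:fubini}
X\in E^e_{m+n}\iff\{s\in\kappa^m:X_s\in E^{e+m}_n\}\in E^e_m .
\end{equation}
This is trivial for $m=0$. For $m+1$, let $Y=\{u\in\kappa^{m+1}:X_u\in E^{e+m+1}_n\}$; the case $m$ with upper index $e+1$ says $X_{(\alpha)}\in E^{e+1}_{m+n}\Leftrightarrow Y_{(\alpha)}\in E^{e+1}_m$ for each $\alpha$, so $X\in E^e_{m+1+n}\Leftrightarrow Y\in E^e_{m+1}$.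

Put $M^e_n=\operatorname{Ult}(V,E^e_n)$, let $i^e_{0n}$ be the ultrapower map, $s^e_n$ the seed and $\kappa^e_n=i^e_{0n}(\kappa)$. Thus $M^e_0=V$ and $i^e_{01}=j_{U^e}$. For $m\le n<\omega$ let $i^e_{mn}$ be the map of the ultrapower of $M^e_m$ by $i^e_{0m}(E^{e+m}_{n-m})$, formed inside $M^e_m$. All this is definable from $\vec U$, uniformly in $e,m,n$.

\begin{lemma}\label{lem:factor}
The target of $i^e_{m,m+n}$ is $M^e_{m+n}$, $i^e_{m,m+n}\circ i^e_{0m}=i^e_{0,m+n}$, and $s^e_{m+n}=s^e_m{}^\frown t$, where $t$ is the seed of $i^e_{m,m+n}$.
\end{lemma}

\begin{proof}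
Write $\sigma=i^e_{0m}$, $s=s^e_m$, $D=\sigma(E^{e+m}_n)$ and $\pi=i^e_{m,m+n}\colon M^e_m\to N'$. In $M^e_m$, $D$ is $\kappa^e_m$-complete and $s$ is a tuple of ordinals below $\kappa^e_m$, so $\pi(s)=s$ by Lemma~\ref{lem:ult}(a). We check the hypotheses of Lemma~\ref{lem:ult}(b) for $\pi\sigma$, $s^\frown t$ and $E^e_{m+n}$. By \eqref{eq:fubini} and Lemma~\ref{lem:ult}(a),
\[
X\in E^e_{m+n}\iff\sigma(X)_s\in D\iff t\in\pi(\sigma(X)_s)=\pi\sigma(X)_s\iff s^\frown t\in\pi\sigma(X).
\]
Every $y\in N'$ is $\pi(g)(t)$ with $g\in M^e_m$ a function on $(\kappa^e_m)^n$, and $g=\sigma(f)(s)$, where we may take each value $f(u)$ to be a function on $\kappa^n$. With $f'(u^\frown v)=f(u)(v)$ we get $\pi\sigma(f')(s^\frown t)=\pi\sigma(f)(s)(t)=\pi(\sigma(f)(s))(t)=y$.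
\end{proof}

If $C$ is a set or class defined from $\vec U$ and natural numbers, $C^{M^e_m}$ denotes the object defined by the same formula in $M^e_m$ from $i^e_{0m}(\vec U)$. The next lemma makes precise that every tail of an iteration is an internal iteration of its first model.

\begin{lemma}[Tails]\label{lem:tail}
For $m<\omega$ and $k\le n<\omega$, $(M^{e+m}_n)^{M^e_m}=M^e_{m+n}$ and $(i^{e+m}_{kn})^{M^e_m}=i^e_{m+k,m+n}$. Moreover $i^e_{kn}\circ i^e_{mk}=i^e_{mn}$ for $m\le k\le n$.
\end{lemma}

\begin{proof}
Since $(E^{e+m}_n)^{M^e_m}=i^e_{0m}(E^{e+m}_n)$, the map $(i^{e+m}_{0n})^{M^e_m}$ is $i^e_{m,m+n}$ by definition, and its target is $M^e_{m+n}$ by Lemma~\ref{lem:factor}. Hence $(i^{e+m}_{kn})^{M^e_m}$ is the internal ultrapower map of $M^e_{m+k}$ by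
\[
i^e_{m,m+k}\bigl(i^e_{0m}(E^{e+m+k}_{n-k})\bigr)=i^e_{0,m+k}(E^{e+m+k}_{n-k}),
\]
which is $i^e_{m+k,m+n}$. The commutativity is the second claim of Lemma~\ref{lem:factor} for upper index $e+m$, applied inside $M^e_m$.
\end{proof}

So $I^e=\langle M^e_n,i^e_{mn}\rangle$ is a directed system, and $M^e_{n+1}=\operatorname{Ult}(M^e_n,i^e_{0n}(U^{e+n}))$, as intended. The tail from $m$ on is $M^e_m$'s version of $I^{e+m}$, and if $r\mid m$ it is $M^e_m$'s version of $I^e$ itself. Until the end of the section we fix $e$ and drop it where no confusion arises.

\begin{lemma}\label{lem:basic}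
For all $n<\omega$:
\begin{enumerate}
\item[(a)] $\operatorname{crit}(i_{n,n+1})=\kappa_n<\kappa_{n+1}$, $M_{n+1}\subseteq M_n$, and $V_{\kappa_n}\cap M_n=V_{\kappa_n}\cap M_{n+1}$;
\item[(b)] $M_n$ is $\kappa$-closed;
\item[(c)] $s_n=(\kappa_0,\dots,\kappa_{n-1})$, and every $x\in M_n$ is $i_{0n}(f)(s_n)$ for a function $f$ on $\kappa^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:ult}(d) inside $M_n$ to the normal measure $i_{0n}(U^{e+n})$ on $\kappa_n$. This gives (a); it shows that the seed of $i_{n,n+1}$ is $\kappa_n$, so (c) follows from Lemmas~\ref{lem:factor} and \ref{lem:ult}(a); and it shows that every $\kappa_n$-sequence from $M_{n+1}$ that lies in $M_n$ lies in $M_{n+1}$. For (b), argue by induction: if $h\in{}^\kappa M_{n+1}$, then $h\in{}^\kappa M_n\subseteq M_n$, so $h\in M_{n+1}$ as $\kappa\le\kappa_n$.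
\end{proof}

\subsection*{The direct limit}
Let $M_\omega$ be the direct limit of $I^e$, with elementary maps $i_{n\omega}$. It is a definable class: represent each element by the pair $(n,x)$, $x\in M_n$, with $n$ least. It is set-like, since the members of $i_{n\omega}(x)$ are the elements $i_{k\omega}(y)$ with $k\ge n$ and $y\in i_{nk}(x)$. By Lemma~\ref{lem:tail}, $(M^{e+m}_\omega)^{M_m}$ is the direct limit of the tail from $m$ on, which is isomorphic to $M_\omega$ by an isomorphism commuting with the limit maps.

\begin{lemma}\label{lem:wf}
$M_\omega$ is well-founded.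
\end{lemma}

\begin{proof}
For an ordinal $\xi$ let $\Lambda(\xi)$ be the linear order of the $M_\omega$-ordinals below $i_{0\omega}(\xi)$; it is a set. Suppose $M_\omega$ is ill-founded. Taking ranks in $M_\omega$, we get a descending sequence of $M_\omega$-ordinals $\rho_0>\rho_1>\cdots$. Write $\rho_0=i_{n\omega}(\zeta)$. From $\zeta\le i_{0n}(\zeta)$ we get $\rho_0\le i_{0\omega}(\zeta)$, so $\Lambda(\zeta)$ is ill-founded. Let $\xi$ be least with $\Lambda(\xi)$ ill-founded, and let $x$ be the first term of a descending sequence in $\Lambda(\xi)$. Write $x=i_{n\omega}(\eta)$ with $r\mid n$; then $\eta<i_{0n}(\xi)$. As $r\mid n$, the order $\Lambda(\eta)^{M_n}\in M_n$, computed from $i_{0n}(\vec U)$, is isomorphic to the order of the $M_\omega$-ordinals below $x$, which is ill-founded. Then $M_n$ also sees it as ill-founded, for otherwise $M_n$ would contain an isomorphism of it with an ordinal. But by elementarity of $i_{0n}$, the least ordinal with this property in $M_n$ is $i_{0n}(\xi)>\eta$, a contradiction.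
\end{proof}

From now on $M_\omega$ is the transitive collapse. It is an inner model. Lemma~\ref{lem:wf} also holds inside $M_m$, and isomorphic transitive classes are equal, so
\begin{equation}\label{eq:tailomega}
(M^{e+m}_\omega)^{M_m}=M_\omega\quad\text{and}\quad(i^{e+m}_{0\omega})^{M_m}=i_{m\omega}.
\end{equation}
The map $i_{n\omega}$ fixes every $\alpha<\kappa_n$. Indeed, the maps $i_{nk}$ fix all ordinals below $\kappa_n$, so an ordinal below $i_{n\omega}(\alpha)$ is $i_{k\omega}(\beta)=i_{n\omega}(\beta)$ with $k\ge n$ and $\beta<\alpha$; now induct on $\alpha$. Also $\kappa_\omega:=i_{0\omega}(\kappa)=i_{n\omega}(\kappa_n)=i_{n+1,\omega}(\kappa_{n+1})>\kappa_n$, so $\operatorname{crit}(i_{n\omega})=\kappa_n$. In particular $i_{n\omega}(s_n)=s_n$, and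
\begin{equation}\label{eq:push}
i_{n\omega}\bigl(i_{0n}(f)(s_n)\bigr)=i_{0\omega}(f)(s_n).
\end{equation}

\subsection*{The intersection model}
Let $N^e=N=\bigcap_{n<\omega}M_n$.

\begin{lemma}\label{lem:zf}
$N$ is a transitive $\kappa$-closed model of $\mathrm{ZF}$, $M_\omega\subseteq N$, and $\vec\kappa=\langle\kappa_n:n<\omega\rangle\in N$.
\end{lemma}

\begin{proof}
Transitivity, $\kappa$-closure and closure under the G\"odel operations pass from the $M_n$ to their intersection. By \eqref{eq:tailomega}, $M_\omega$ is a class of each $M_n$, so $M_\omega\subseteq N$. Thus $N$ contains all ordinals, and $\vec\kappa\in N$ by closure. For each $n$, $N=\bigcap_{k<\omega}M_{n+k}$ by Lemma~\ref{lem:basic}(a), and this class is definable in $M_n$ by Lemma~\ref{lem:tail}. Separation in $M_n$ gives $N\cap V_\alpha\in M_n$ for every $\alpha$ and $n$. Hence $N\cap V_\alpha\in N$, so $N$ is almost universal, and Lemma~\ref{lem:inner}(b) applies.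
\end{proof}

\subsection*{Choice in the intersection}
Each $M_n$ well-orders a given $x\in N$, but we need one well-order that lies in all $M_n$. The source of such well-orders is $M_\omega\subseteq N$, a model of ZFC. By Lemma~\ref{lem:inner}(c) it suffices to show that $P(\theta)\cap N$ is, in $N$, the image of a set from $M_\omega$.

The plan is as follows. A set $a\in P(\theta)\cap N$ has a representation $i_{0n}(f_n)(s_n)$ in every $M_n$. The sequence $\langle f_n\rangle$ lies in $V$, but its image under $i_{0\omega}$ lies in $M_\omega$, and from this image and $\vec\kappa$ the model $N$ computes the sets $i_{n\omega}(a)$ by \eqref{eq:push}. To recover $a$ from them one needs the values $i_{n\omega}(\xi)$ for $\xi<\theta$. These stabilize as $n$ grows through multiples of $r$, and the limit value is computed in $M_\omega$. Let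
\[
\pi=(i^e_{0\omega})^{M_\omega}
\]
be the map defined in $M_\omega$ from $i_{0\omega}(\vec U)$ by the formula that defines $i^e_{0\omega}$ from $\vec U$. By replacement in $M_\omega$, $\pi{\upharpoonright}\theta\in M_\omega$ for every ordinal $\theta$.

\begin{lemma}\label{lem:stable}
For every ordinal $\xi$, $i_{n\omega}(\xi)=\pi(\xi)$ for all sufficiently large $n$ divisible by $r$.
\end{lemma}

\begin{proof}
Since $\xi\in M_\omega$, we have $\xi=i_{m\omega}(\zeta)$ for some $m,\zeta$. Let $n\ge m$ with $r\mid n$ and $\bar\xi=i_{mn}(\zeta)$, so $i_{n\omega}(\bar\xi)=\xi$. By \eqref{eq:tailomega} and $r\mid n$, $M_n\models$ ``$i^e_{0\omega}(\bar\xi)=\xi$'', with parameter $i_{0n}(\vec U)$. Applying $i_{n\omega}$ gives $M_\omega\models$ ``$i^e_{0\omega}(\xi)=i_{n\omega}(\xi)$'', with parameter $i_{0\omega}(\vec U)$. This says $\pi(\xi)=i_{n\omega}(\xi)$.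
\end{proof}

\begin{proposition}\label{prop:ac}
$N\models\mathrm{AC}$.
\end{proposition}

\begin{proof}
Fix an ordinal $\theta$. Let $\bar Z$ be the set of sequences $\langle f_n:n<\omega\rangle$ with $f_n\colon\kappa^n\to P(\theta)$, and $Z=i_{0\omega}(\bar Z)\in M_\omega$. An element of $Z$ is a sequence $\langle F_n:n<\omega\rangle$ with $F_n$ defined on $(\kappa_\omega)^n\ni s_n$. Since $Z$, $\pi{\upharpoonright}\theta$ and $\vec\kappa$ are in $N$ and $N\models\mathrm{ZF}$, the following map $\Psi\colon Z\to P(\theta)\cap N$ is in $N$:
\[
\Psi(\langle F_n\rangle)=\{\xi<\theta:\exists m\,\forall n\ge m\ (r\mid n\rightarrow\pi(\xi)\in F_n(s_n))\}.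
\]
We show that $\Psi$ is onto. Let $a\in P(\theta)\cap N$, so $a\in M_n$ for all $n$. By Lemma~\ref{lem:basic}(c) choose, in $V$, functions $f_n$ on $\kappa^n$ with $a=i_{0n}(f_n)(s_n)$. As $a\subseteq\theta\subseteq i_{0n}(\theta)$, replacing $f_n(u)$ by $f_n(u)\cap\theta$ does not change the value, so we may take $\langle f_n\rangle\in\bar Z$. Let $\langle F_n\rangle=i_{0\omega}(\langle f_n\rangle)\in Z$. Then $F_n=i_{0\omega}(f_n)$, and $F_n(s_n)=i_{n\omega}(a)$ by \eqref{eq:push}. For $\xi<\theta$ and all sufficiently large $n$ divisible by $r$, Lemma~\ref{lem:stable} gives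
\[
\xi\in a\iff i_{n\omega}(\xi)\in i_{n\omega}(a)\iff\pi(\xi)\in F_n(s_n).
\]
So if $\xi\in a$ then $\xi\in\Psi(\langle F_n\rangle)$, and if $\xi\notin a$ then $\pi(\xi)\notin F_n(s_n)$ for arbitrarily large multiples $n$ of $r$. Hence $\Psi(\langle F_n\rangle)=a$.

The set $Z$ has a well-order in $M_\omega\subseteq N$. Ordering each $a$ by its least $\Psi$-preimage well-orders $P(\theta)\cap N$ in $N$. By Lemma~\ref{lem:inner}(c), $N\models\mathrm{AC}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cyclic}]
By Lemma~\ref{lem:zf} and Proposition~\ref{prop:ac}, $N^0,\dots,N^{r-1}$ are $\kappa$-closed inner models.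

\emph{Embeddings.} The class $N^{e+1}$ is definable from $\vec U$. By Lemma~\ref{lem:restrict}, $j_{U^e}=i^e_{01}$ restricts to an elementary embedding of $N^{e+1}$ into $(N^{e+1})^{M^e_1}$, and by Lemma~\ref{lem:tail}
\[
(N^{e+1})^{M^e_1}=\bigcap_{n<\omega}(M^{e+1}_n)^{M^e_1}=\bigcap_{n<\omega}M^e_{1+n}=N^e .
\]
As indices are cyclic, the composition $N^d\to N^{d-1}\to\cdots\to N^e$ embeds any $N^d$ into any $N^e$.

\emph{Distinctness.} Let $d\ne e$. By separation, after exchanging $d$ and $e$ if necessary, there is $x\in M^d_1\setminus M^e_1$ of rank less than $j_{U^d}(\kappa)=\kappa^d_1$. For $n\ge1$ we have $\kappa_n^d\ge\kappa^d_1$, so Lemma~\ref{lem:basic}(a) gives $V_{\kappa^d_1}\cap M^d_n=V_{\kappa^d_1}\cap M^d_{n+1}$. Hence $x\in M^d_n$ for all $n$, that is, $x\in N^d$. But $x\notin M^e_1\supseteq N^e$, so $N^d\ne N^e$.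
\end{proof}

\section{Forcing separated measures}\label{sec:forcing}

Let $W$ be a normal measure on $\kappa$ and $j=j_W\colon V\to M$. The idea is to extend $j$ to a generic extension $V[G]$ in $r$ different ways. An extension is determined by an $M$-generic filter for $j(P)$, and $P$ is chosen so that $j(P)\cong P\times Q$, where generic filters for $Q$ over $M$ can be built in $V$. Mutually generic filters for $Q$ then give ultrapowers that already differ at the coordinate $\kappa$. We use two standard facts about transitive models $M$ of ZFC.

\emph{Product lemma.} Let $P,Q\in M$ be posets. Every $M$-generic filter on $P\times Q$ has the form $G\times H$, and $G\times H$ is $M$-generic iff $H$ is $M$-generic for $Q$ and $G$ is $M[H]$-generic for $P$.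

\emph{Lifting lemma.} Let $j\colon V\to M$ be elementary, $G$ $V$-generic for $P$, $K$ $M$-generic for $j(P)$, and $j[G]\subseteq K$. Then $j^*(\tau^G)=j(\tau)^K$ defines an elementary $j^*\colon V[G]\to M[K]$ extending $j$, with $j^*(G)=K$. Indeed, if $V[G]\models\varphi(\tau^G)$, some $p\in G$ forces $\varphi(\tau)$, so $j(p)\in K$ forces $\varphi(j(\tau))$ over $M$; and $j$ sends $\check x$ to the check name of $j(x)$ and the canonical name for $G$ to that for $K$.

\begin{proof}[Proof of Theorem~\ref{thm:forcing}]
\emph{The poset.} Let $\operatorname{Add}(\alpha^+,1)$ be the set of functions from ordinals below $\alpha^+$ to $2$, ordered by extension. Let $P$ be the set of functions $p$ such that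
\begin{itemize}
\item $\operatorname{dom}(p)$ is a set of inaccessible cardinals below $\kappa$, and $\sup(\operatorname{dom}(p)\cap\mu)<\mu$ for every inaccessible $\mu\le\kappa$;
\item $p(\alpha)\in\operatorname{Add}(\alpha^+,1)$ for $\alpha\in\operatorname{dom}(p)$.
\end{itemize}
Put $p'\le p$ if $\operatorname{dom}(p')\supseteq\operatorname{dom}(p)$ and $p'(\alpha)\supseteq p(\alpha)$ for $\alpha\in\operatorname{dom}(p)$. Domains are bounded below $\kappa$, so $P\subseteq V_\kappa$, $P\in M$, and $j(p)=p$ for $p\in P$.

\emph{Factoring $j(P)$.} In $M$, $j(P)$ is defined like $P$ with $j(\kappa)$ in place of $\kappa$. Let $Q=\{q\in j(P):\operatorname{dom}(q)\cap\kappa=\emptyset\}\in M$. The models $V$ and $M$ have the same $V_\kappa$, and $\kappa$ is inaccessible in $M\subseteq V$. So for $u\in j(P)$ the domain is bounded below $\kappa$ and $u{\upharpoonright}\kappa\in P$, while $u\setminus u{\upharpoonright}\kappa\in Q$. Conversely, for $p\in P$ and $q\in Q$ the domain of $p\cup q$ is bounded below each $M$-inaccessible $\mu\le j(\kappa)$: for $\mu\le\kappa$ only $p$ contributes, and for $\mu>\kappa$ the part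 from $p$ lies below $\kappa$. Thus $(p,q)\mapsto p\cup q$ is an isomorphism $P\times Q\cong j(P)$ in $M$, by which we identify the two posets.

\emph{Closure of $Q$ in $V$.} Every decreasing sequence $\langle q_\xi:\xi<\delta\rangle\in V$ in $Q$ with $\delta\le\kappa$ has a lower bound. The sequence lies in $M$ since $M$ is $\kappa$-closed. In $M$, let $q$ have domain $\bigcup_\xi\operatorname{dom}(q_\xi)$ and let $q(\alpha)$ be the union of the $q_\xi(\alpha)$ that are defined. Every coordinate satisfies $\alpha\ge\kappa$, so $(\alpha^+)^M>\kappa$ is regular in $M$ and $q(\alpha)\in\operatorname{Add}(\alpha^+,1)^M$. For $M$-inaccessible $\mu$ with $\kappa<\mu\le j(\kappa)$, $\operatorname{dom}(q)\cap\mu$ is a union of at most $\kappa$ bounded subsets of $\mu$, hence bounded; for $\mu\le\kappa$ it is empty. So $q\in Q$. The same closure holds for $Q^r$, coordinatewise.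

\emph{Generic filters in $V$.} We have $Q^r\subseteq j(V_\kappa)$, so every subset of $Q^r$ in $M$ belongs to $j(P(V_\kappa))$ and has the form $j(f)(\kappa)$ with $f\colon\kappa\to P(V_\kappa)$. As $|V_\kappa|=\kappa$, there are $(2^\kappa)^\kappa=2^\kappa=\kappa^+$ such $f$; this is the only use of $2^\kappa=\kappa^+$. List the dense subsets of $Q^r$ in $M$ as $\langle D_\xi:\xi<\kappa^+\rangle$ and build in $V$ a decreasing sequence $\langle\vec q_\xi:\xi<\kappa^+\rangle$ with $\vec q_{\xi+1}\in D_\xi$; at a limit $\delta<\kappa^+$ take a lower bound of a cofinal subsequence of length $\operatorname{cf}(\delta)\le\kappa$. The sequence generates an $M$-generic filter $H_0\times\dots\times H_{r-1}\in V$ on $Q^r$.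

\emph{Lifting.} Let $G\subseteq P$ be $V$-generic. Since $M[H_0\times\dots\times H_{r-1}]\subseteq V$, the filter $G$ is generic over this model, so $G\times H_0\times\dots\times H_{r-1}$ is $M$-generic for $P\times Q^r$ by the product lemma. In particular $K_e=G\times H_e$ is $M$-generic for $j(P)$. For $p\in G$, $j(p)=p$ corresponds to $(p,\emptyset)\in K_e$. So $j$ lifts to $j^e\colon V[G]\to M[K_e]$ with critical point $\kappa$ and $j^e(G)=K_e$.

Let $U^e=\{X\in P(\kappa)^{V[G]}:\kappa\in j^e(X)\}$. To see that $U^e\in V[G]$, let $S\in V$ be the set of all names $\tau\subseteq\{\check\alpha:\alpha<\kappa\}\times P$. Every subset of $\kappa$ in $V[G]$ is $\tau^G$ for some $\tau\in S$, the set $j{\upharpoonright}S$ is in $V$, and $U^e=\{\tau^G:\tau\in S,\ \kappa\in j(\tau)^{K_e}\}$. By Lemma~\ref{lem:ult}(c), $U^e$ is a normal measure on $\kappa$ in $V[G]$. An element of $M[K_e]$ is $\sigma^{K_e}$ for a $j(P)$-name $\sigma=j(f)(\kappa)\in M$, where we may take $f(\xi)$ to be a $P$-name for each $\xi<\kappa$. Let $g(\xi)=f(\xi)^G$. Applying $j^e$ to this definition gives $j^e(g)(\kappa)=(j(f)(\kappa))^{j^e(G)}=\sigma^{K_e}$.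 By Lemma~\ref{lem:ult}(b) in $V[G]$,
\[
\operatorname{Ult}(V[G],U^e)=M[K_e],\qquad j_{U^e}=j^e,\qquad j_{U^e}(\kappa)=j(\kappa).
\]

\emph{Separation.} Let $d\ne e$ and $h=\{q(\kappa):q\in H_d,\ \kappa\in\operatorname{dom}(q)\}\in M[K_d]$. Since $h\subseteq\operatorname{Add}(\kappa^+,1)^M$ and $j(\kappa)>\kappa$ is inaccessible in $M$, the rank of $h$ is less than $j(\kappa)=j_{U^d}(\kappa)$. Suppose $h\in M[K_e]$, and let
\[
D=\{q\in Q:\kappa\in\operatorname{dom}(q),\ q(\kappa)\notin h\}\in M[K_e].
\]
This set is dense in $Q$. Given $q$, add $\kappa$ to its domain if necessary, which is allowed as $\kappa$ is inaccessible in $M$ and below $j(\kappa)$. Then $q(\kappa)$ has two incompatible extensions by one more value, and at most one of them is in $h$, because the elements of $h$ are pairwise compatible. The filter $G\times H_e\times H_d$ is $M$-generic, so $H_d$ is $M[K_e]$-generic by the product lemma, and there is $q\in H_d\cap D$. Then $q(\kappa)\in h$ by the definition of $h$ and $q(\kappa)\notin h$ by the definition of $D$. Hence $h\notin M[K_e]$, and $U^d,U^e$ are separated in $V[G]$.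
\end{proof}

The poset $P$ does not depend on $r$, so a single extension $V[G]$ has $r$ pairwise separated normal measures on $\kappa$ for every $2\le r<\omega$.

\section{The equiconsistency and two existence results}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(3) to (2): a $\kappa$-closed inner model is countably closed, since an $\omega$-sequence is the restriction of a $\kappa$-sequence.

(2) to (1): by Theorem~\ref{thm:lower}, the theory (2) proves the relativization to $L[F]$ of each axiom of (1), so a contradiction from (1) yields one from (2).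

(1) to (3): start with a normal measure $W$ on $\kappa$ and pass to $L[W]$, where $\bar W=W\cap L[W]$ is a normal measure on $\kappa$ and GCH holds. Force over $L[W]$ with the poset $P$ of Theorem~\ref{thm:forcing}. In $L[W][G]$, $\kappa$ carries $r$ pairwise separated normal measures for every $r$, so Theorem~\ref{thm:cyclic} provides the required models and embeddings as definable classes. Moreover $L[W][G]=L[A]$ for a set of ordinals $A$ coding the pair $(\bar W,G)$: $L[A]$ contains $A$, hence $\bar W$ and $G$, hence $L[W][G]$. So $L[W][G]$ with its definable classes is a model of NBG, including global choice, and of (3).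
\end{proof}

Separated measures also arise without forcing. Recall that $o(\kappa)\ge2$ means that there are normal measures $U^0,U^1$ on $\kappa$ with $U^0\in\operatorname{Ult}(V,U^1)$.

\begin{corollary}\label{cor:mitchell}
If $o(\kappa)\ge2$, in particular if $\kappa$ is $+2$-strong, then there are two distinct $\kappa$-closed mutually embeddable inner models.
\end{corollary}

\begin{proof}
Let $U^0\in\operatorname{Ult}(V,U^1)$. The set $U^0$ has rank $\kappa+1<j_{U^1}(\kappa)$, and $U^0\notin\operatorname{Ult}(V,U^0)$ by Lemma~\ref{lem:ult}(d). So $x=U^0$ shows that $U^0$ and $U^1$ are separated, and Theorem~\ref{thm:cyclic} applies with $r=2$.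

Now let $j\colon V\to M$ witness that $\kappa$ is $+2$-strong, and let $W$ be the derived measure. Then $W\in V_{\kappa+2}\subseteq M$, so $\kappa$ is measurable in $M$, that is, $\{\alpha<\kappa:\alpha\text{ is measurable}\}\in W$. By Lemma~\ref{lem:ult}(a),(d), $\kappa$ is measurable in $\operatorname{Ult}(V,W)$, which therefore has a normal measure $U'$ on $\kappa$. This ultrapower contains all subsets of $\kappa$ and all sequences of them of length at most $\kappa$, so $U'$ is a normal measure in $V$. Thus $U'\in\operatorname{Ult}(V,W)$ witnesses $o(\kappa)\ge2$.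
\end{proof}

\begin{corollary}\label{cor:any}
Let $\kappa$ be measurable and $2\le r<\omega$. There is a forcing extension in which $\kappa$ is measurable and there are $r$ pairwise distinct, pairwise mutually embeddable, $\kappa$-closed inner models.
\end{corollary}

\begin{proof}
If $2^\kappa>\kappa^+$, first force with $\operatorname{Add}(\kappa^+,1)$. Its decreasing sequences of length at most $\kappa$ have lower bounds, so it adds no $\kappa$-sequences of ground model sets. Hence it adds no subsets of $\kappa$ and preserves $\kappa^+$, and normal measures on $\kappa$ remain normal measures. For the generic function $g\colon\kappa^+\to2$, every $a\subseteq\kappa$ equals $\{\xi<\kappa:g(\beta+\xi)=1\}$ for some $\beta<\kappa^+$: any condition with domain $\beta$ can be extended by the characteristic function of $a$. So $2^\kappa=\kappa^+$ in the extension. Now apply Theorems~\ref{thm:forcing} and \ref{thm:cyclic}.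
\end{proof}

\begin{thebibliography}{9}

\bibitem{EFHS}
Monroe Eskew, Sy-David Friedman, Yair Hayut, Farmer Schlutzenberg,
\emph{Mutually embeddable models of ZFC}, arXiv:2108.12355 (2021).

\bibitem{JechAC}
Jech, \emph{The Axiom of Choice}.

\bibitem{JechST}
Jech, \emph{Set Theory}.

\end{thebibliography}
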